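\title{Triangle independent sets and triangle edge covers in triangular graphs}

\begin{abstract}
Let $\alpha_1(G)$ be the largest size of a set of edges of a graph $G$ containing at most one edge of each triangle, and let $\tau(G)$ be the smallest size of a set of edges containing at least one edge of each triangle. We prove that the supremum of $(\alpha_1(G)+2\tau(G))/|E(G)|$ over graphs in which every edge lies in a triangle equals $3/2$ and is not attained. More precisely, the pairs $(\alpha_1(G),\tau(G))/|E(G)|$ that occur are exactly the rational points $(a,t)$ with $a>0$, $0<t<1/2$ and $a+t<1$. The main construction is a random subgraph of a two-colored Cayley graph defined by a quadratic form over $\mathbb{F}_5$. Its analysis combines a two-colored form of Mantel's theorem with the hypergraph container theorem.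
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple, and $e(G)=|E(G)|$. A set of edges of $G$ is \emph{triangle independent} if it contains at most one edge of each triangle of $G$, and it is a \emph{triangle edge cover} if it contains at least one edge of each triangle of $G$. Let $\alpha_1(G)$ be the largest size of a triangle independent set and $\tau(G)$ the smallest size of a triangle edge cover. A set of edges is a cover exactly when its deletion leaves a triangle-free graph, so $e(G)-\tau(G)$ is the largest number of edges in a triangle-free subgraph of $G$.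

Triangles make $\tau$ large and $\alpha_1$ small, so the two parameters compete. Every graph satisfies
\begin{equation}\label{eq:basic}
\alpha_1(G)+\tau(G)\le e(G)\qquad\text{and}\qquad \tau(G)\le \tfrac12 e(G).
\end{equation}
The first inequality, due to Erd\H{o}s, Gallai and Tuza, holds because the complement of a triangle independent set contains at least two edges of each triangle. The second holds because every graph has a bipartite subgraph with at least half of its edges. For a graph with at least one edge put
\[
r(G)=\frac{\alpha_1(G)+2\tau(G)}{e(G)} .
\]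
Adding the two inequalities gives $r(G)\le 3/2$, and $r(G)$ is close to $3/2$ only if both are nearly tight at the same time. An edge that lies in no triangle adds one to $\alpha_1$ and nothing to $\tau$, whatever the rest of the graph is, so it is natural to exclude such edges: a graph is \emph{triangular} if every edge lies in a triangle. The following problem comes from Puleo~\cite{Puleo}. \emph{What is the largest constant $c'$ for which some triangular graph $G$ with at least one edge satisfies $\alpha_1(G)+2\tau(G)\ge c'\,e(G)$?} If there is no largest such constant, one asks for the supremum of $r(G)$.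

The first examples one tries suggest the value $1$.

\begin{example}\label{ex:Kn}
In $K_n$, $n\ge3$, two edges with a common vertex lie in a triangle, so the triangle independent sets are the matchings and $\alpha_1=\lfloor n/2\rfloor$. Mantel's theorem states that the largest number of edges of a triangle-free graph on $n$ vertices is $\lfloor n^2/4\rfloor$; hence $\tau=\binom n2-\lfloor n^2/4\rfloor$. Since $2\lfloor n^2/4\rfloor-\lfloor n/2\rfloor=\binom n2$ for both parities of $n$, we get $r(K_n)=1$.
\end{example}

\begin{example}\label{ex:K1nn}
The graph $K_{1,n,n}$ consists of $K_{n,n}$ and an apex joined to all $2n$ vertices, so $e=n^2+2n$. Every triangle contains the apex and exactly one edge of $K_{n,n}$, so $\alpha_1\ge n^2$. If a triangle independent set contains $j\ge1$ edges at the apex, they all go to the same part, and the set avoids the $jn$ edges of $K_{n,n}$ at their endpoints; its size is at most $j+n^2-jn\le n^2$. Thus $\alpha_1=n^2$. Deleting the $n$ edges from the apex to one part leaves a bipartite graph, and a perfect matching of $K_{n,n}$ gives $n$ edge-disjoint triangles, so $\tau=n$. Again $r=1$.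
\end{example}

\begin{example}\label{ex:wheel}
Let $W$ be the wheel formed by a cycle $v_1\cdots v_5$ and a hub $h$ joined to all $v_i$. It has $10$ edges and $5$ triangles, one for each rim edge. The rim is triangle independent, and in a triangular graph $\alpha_1$ is at most the number of triangles, so $\alpha_1=5$. Each edge lies in at most two triangles, so $\tau\ge3$, and $\{hv_1,hv_3,v_4v_5\}$ is a cover. Hence $r(W)=11/10$.
\end{example}

So the answer lies between $11/10$ and $3/2$. It is the upper end.

\begin{theorem}\label{thm:main}
Every graph $G$ with an edge satisfies $r(G)<3/2$. For every $\epsilon>0$ there is a triangular graph $G$ with at least one edge and $r(G)>3/2-\epsilon$.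
\end{theorem}

Consequently no largest constant exists: every $c'<3/2$ is realized by some triangular graph and $c'=3/2$ is not, and the supremum of $r$ is $3/2$. Theorem~\ref{thm:main} is the main step toward a description of all pairs that occur.

\begin{theorem}\label{thm:region}
The set of points $\bigl(\alpha_1(G)/e(G),\,\tau(G)/e(G)\bigr)$, where $G$ ranges over triangular graphs with at least one edge, is exactly the set of rational points $(a,t)$ with $a>0$, $0<t<\frac12$ and $a+t<1$. In particular, for real $s\ge0$,
\[
\sup_G\frac{\alpha_1(G)+s\,\tau(G)}{e(G)}=\max\Bigl\{1,\frac{1+s}2\Bigr\},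
\]
and the supremum is never attained.
\end{theorem}

Section~\ref{sec:upper} proves the strict upper bounds. Section~\ref{sec:model} explains the construction on a model case, Sections~\ref{sec:host}--\ref{sec:sparse} carry it out, and Section~\ref{sec:region} deduces Theorem~\ref{thm:region}. Apart from Mantel's theorem and the Chernoff bounds, the only external result used is the container theorem of Balogh, Morris and Samotij~\cite{BMS}.

\section{Strict upper bounds and edges in no triangle}\label{sec:upper}

\begin{lemma}\label{lem:strict}
Let $G$ be a graph with an edge. Then $\tau(G)<\frac12e(G)$. If $G$ contains a triangle, then $\alpha_1(G)+\tau(G)<e(G)$.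
\end{lemma}

\begin{proof}
Let $G$ have $n\ge2$ vertices and split them uniformly at random into parts of sizes $\lfloor n/2\rfloor$ and $\lceil n/2\rceil$. A given edge joins the two parts with probability $\lfloor n/2\rfloor\lceil n/2\rceil/\binom n2$, which is $\frac{n}{2(n-1)}$ for even $n$ and $\frac{n+1}{2n}$ for odd $n$, and so exceeds $\frac12$. Hence some bipartite subgraph has more than $e(G)/2$ edges, and $\tau(G)<e(G)/2$.

Let $A$ be a largest triangle independent set and $B=E(G)\setminus A$. Every triangle has at least two edges in $B$, and $B\neq\emptyset$ because $G$ has a triangle. For any $b\in B$ the set $B\setminus\{b\}$ still meets every triangle, so $\tau(G)\le|B|-1=e(G)-\alpha_1(G)-1$.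
\end{proof}

The first assertion of Theorem~\ref{thm:main} follows: $\alpha_1+2\tau=(\alpha_1+\tau)+\tau<e+\frac12e$. For the second assertion we need not ensure that the graph we construct is triangular, because edges in no triangle only pull $r$ toward $1$.

\begin{lemma}\label{lem:reduce}
If $r(G)>1$, there is a triangular graph $G'$ with at least one edge and $r(G')\ge r(G)$.
\end{lemma}

\begin{proof}
Let $Z$ be the set of edges of $G$ in no triangle, $z=|Z|$, and $G'=G-Z$. The graphs $G$ and $G'$ have the same triangles, so $G'$ is triangular, $\tau(G')=\tau(G)$ and $\alpha_1(G')=\alpha_1(G)-z$. If $z=e(G)$, then $G$ is triangle-free and $r(G)=1$, which is excluded; so $G'$ has an edge. Put $x=\alpha_1(G)+2\tau(G)$ and $e=e(G)$. Then $r(G')=\frac{x-z}{e-z}\ge\frac xe$, because this inequality is equivalent to $xz\ge ez$ and $x>e$.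
\end{proof}

\section{A two-colored Mantel theorem and the plan}\label{sec:model}

If $r(G)$ is close to $3/2$, then by \eqref{eq:basic} both $\tau$ and $\alpha_1$ are close to $e/2$. Color a largest triangle independent set red and the other edges blue. About half of the edges are red, no triangle has two red edges, and every triangle-free subgraph has at most about half of the edges. Call a triangle \emph{good} if it has one red and two blue edges, and \emph{bad} if it has at least two red edges. The wheel has this shape, with red rim and blue spokes: all its triangles are good, but it has a triangle-free subgraph with $7$ of the $10$ edges. We shall construct colored graphs without bad triangles in which every set of edges containing no \emph{good} triangle has at most about half of the edges. All-blue triangles are harmless and play no role.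

The fraction $\frac12$ cannot be lowered, since the set of all red edges and the set of all blue edges contain no good triangle. That good triangles alone can force it is visible in the complete graph with every pair joined by one red and one blue edge, which has about $n^2$ edges.

\begin{lemma}\label{lem:model}
Let $A'$ and $B'$ be sets of pairs from an $n$-element set $V$, not necessarily disjoint. Suppose that there are no distinct $u,v,w$ with $uv\in A'$ and $uw,vw\in B'$. Then $|A'|+|B'|\le n^2/2$.
\end{lemma}

For $A'=B'$ this is Mantel's bound $n^2/4$.

\begin{proof}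
Let $X_u$ and $Y_u$ be the neighborhoods of $u$ in $A'$ and $B'$, and put $a_u=|X_u|/n$, $b_u=|Y_u|/n$. Since $|A'|+|B'|=\frac n2\sum_u(a_u+b_u)$, we must show that $a_u+b_u\le1$ on average. If $w\in Y_u$, a vertex $v\in X_u\cap Y_w$ would complete a forbidden triple, so $X_u\cap Y_w=\emptyset$ and $a_u\le 1-b_w$. This bounds $a_u+b_w$ rather than $a_u+b_u$. To pass from one to the other, let $U=\{u: b_u>0\}$, average over $w\in Y_u$, and sum over $u\in U$. Each pair $uw\in B'$ occurs once from each end, and $x+1/x\ge2$ for $x>0$, so
\[
\sum_{u\in U}a_u\le|U|-\sum_{u\in U}\frac1{nb_u}\sum_{w\in Y_u}b_w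
=|U|-\frac1n\sum_{uw\in B'}\Bigl(\frac{b_w}{b_u}+\frac{b_u}{b_w}\Bigr)\le|U|-\frac{2|B'|}n=|U|-\sum_{u\in U}b_u .
\]
For $u\notin U$ we have $a_u+b_u=a_u\le1$. Hence $\sum_u(a_u+b_u)\le n$.
\end{proof}

The doubled complete graph has the extremal property we want, but it is full of bad triangles. To remove them we pass to a random subgraph. Suppose that a colored host graph has $n$ edges, half of them red, and that each edge lies in about $T$ good and about $F$ bad triangles. Keep each edge with probability $\rho$. About $\rho n$ edges, $\rho^3nT$ good triangles and $\rho^3nF$ bad triangles survive. If $\rho^2F$ is small, all bad triangles are destroyed by deleting a small fraction of the surviving edges. If $\rho^2T$ were small as well, the good triangles could be destroyed in the same way and the extremal property would be lost. If $\rho^2T$ is a large constant, the container theorem transfers the property to the random subgraph, provided it holds in the host in a robust form. So we need a host in which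
\begin{itemize}
\item[(i)] $F/T$ is arbitrarily small, and
\item[(ii)] every set of more than $(\frac12+\delta)n$ edges contains a fixed positive fraction of all good triangles, where the fraction depends on $\delta$ but not on $F/T$.
\end{itemize}
In the doubled complete graph $F$ and $T$ have the same order, so (i) fails. Section~\ref{sec:host} builds a host with property (i) whose neighborhoods are quasirandom enough for the proof of Lemma~\ref{lem:model} to survive; Section~\ref{sec:super} proves (ii).

\section{A host graph from a quadratic form}\label{sec:host}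

We first find a block in which good triangles are slightly more frequent than bad ones and the adjacency between neighborhoods has a spectral gap. We then take a tensor power. The ratio $F/T$ is multiplicative and tends to $0$, while the relative spectral gap does not deteriorate.

\subsection{The block}

Fix $m\ge2$. Let $\Omega=\mathbb{F}_5^{2m}$, $Q(x)=\sum_{i=1}^mx_{2i-1}x_{2i}$, and
\[
\langle x,y\rangle=Q(x+y)-Q(x)-Q(y)=\sum_{i=1}^m(x_{2i-1}y_{2i}+x_{2i}y_{2i-1}).
\]
This form is bilinear and symmetric, $Q(-x)=Q(x)$, and $Q(x-y)=Q(x)+Q(y)-\langle x,y\rangle$. Let $\psi(z)=e^{2\pi iz/5}$ for $z\in\mathbb{F}_5$, and let $\chi$ be the quadratic character of $\mathbb{F}_5$: $\chi(0)=0$, $\chi(1)=\chi(4)=1$, $\chi(2)=\chi(3)=-1$. We use four facts.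
\begin{itemize}
\item[(a)] $\sum_{t\in\mathbb{F}_5}\psi(tz)$ equals $5$ if $z=0$ and $0$ otherwise.
\item[(b)] If $x\ne0$ and $t\neq0$, then $\sum_{y\in\Omega}\psi(t\langle x,y\rangle)=0$, because $y\mapsto t\langle x,y\rangle$ is a nonzero linear map and takes each value equally often.
\item[(c)] If $t\ne0$, then $\sum_{y\in\Omega}\psi(tQ(y))=\bigl(\sum_{z,z'}\psi(tzz')\bigr)^m=5^m$, because by (a) the sum over $z'$ is $5$ for $z=0$ and $0$ otherwise.
\item[(d)] If $a\neq0$, the polynomial $az^2+\varrho z+b$ has $1+\chi(\varrho^2-4ab)$ roots in $\mathbb{F}_5$.
\end{itemize}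
Think of $Q(x-y)$ as the squared distance between $x$ and $y$. The next lemma counts the triangles with squared sides $a,b,c$ on a given side. The count depends on the symmetric polynomial
\[
\operatorname{disc}(a,b,c)=a^2+b^2+c^2-2ab-2bc-2ca .
\]

\begin{lemma}\label{lem:count}
For $c\ne0$ the number of $y\in\Omega$ with $Q(y)=c$ is $\kappa=5^{2m-1}-5^{m-1}$. If $Q(x)=a\neq0$ and $b,c\in\mathbb{F}_5$, the number of $y\in\Omega$ with $Q(y)=b$ and $Q(x-y)=c$ is $5^{2m-2}+5^{m-1}\chi(\operatorname{disc}(a,b,c))$.
\end{lemma}

\begin{proof}
By (a) and (c), the first number is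
\[
\frac15\sum_t\psi(-tc)\sum_y\psi(tQ(y))=\frac15\Bigl(5^{2m}+5^m\sum_{t\ne0}\psi(-tc)\Bigr)=\frac15\bigl(5^{2m}-5^m\bigr).
\]
For the second, the conditions on $y$ are $Q(y)=b$ and $\langle x,y\rangle=\varrho$, where $\varrho=a+b-c$. By (a) the number of solutions is
\[
\frac1{25}\sum_{t,s}\psi(-tb-s\varrho)\sum_y\psi\bigl(tQ(y)+s\langle x,y\rangle\bigr).
\]
The inner sum is $5^{2m}$ for $t=s=0$, and it vanishes for $t=0\neq s$ by (b). For $t\ne0$ write $s=tz$ with $z\in\mathbb{F}_5$ and complete the square: $Q(y+zx)=Q(y)+z\langle x,y\rangle+z^2a$, so by (c) the inner sum is $5^m\psi(-tz^2a)$. By (a) and (d), the terms with $t\neq0$ add up to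
\[
5^m\sum_z\sum_{t\ne0}\psi\bigl(-t(az^2+\varrho z+b)\bigr)=5^m\Bigl(5\bigl(1+\chi(\varrho^2-4ab)\bigr)-5\Bigr)=5^{m+1}\chi(\varrho^2-4ab).
\]
Finally $(a+b-c)^2-4ab=\operatorname{disc}(a,b,c)$.
\end{proof}

Let squared distance $1$ be red and squared distance $3$ be blue. In $\mathbb{F}_5$,
\begin{equation}\label{eq:disc}
\operatorname{disc}(1,1,1)=-3=2,\qquad \operatorname{disc}(1,1,3)=-3=2,\qquad \operatorname{disc}(1,3,3)=-11=4 .
\end{equation}
Both bad types have a nonsquare discriminant and the good type has a square one. (Over $\mathbb{F}_3$ there is no such separation, since $\operatorname{disc}(1,1,2)=\operatorname{disc}(1,2,2)=2$ there.) Put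
\[
q_+=5^{2m-2}+5^{m-1},\qquad q_-=5^{2m-2}-5^{m-1},\qquad \lambda=5^{2-m}\le1 .
\]
For $m=2$ there are $625$ points, each with $120$ red and $120$ blue neighbors; the ends of a red edge have $q_+=30$ common blue neighbors but only $q_-=20$ common red neighbors.

Let $\Sigma_c=\{y\in\Omega:Q(y)=c\}$. The good triangles through the origin are described by two $\kappa\times\kappa$ matrices with entries $0,1$. The matrix $M_1$ is indexed by $\Sigma_1\times\Sigma_3$, and $M_1(v,w)=1$ if and only if $Q(v-w)=3$, that is, $\langle v,w\rangle=1+3-3=1$. The matrix $L_1$ is indexed by $\Sigma_3\times\Sigma_3$, and $L_1(u,v)=1$ if and only if $Q(u-v)=1$, that is, $\langle u,v\rangle=3+3-1=0$. Throughout, $\|\cdot\|$ is the Euclidean norm.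

\begin{lemma}\label{lem:block}
All row sums and column sums of $M_1$ and $L_1$ equal $q_+$. If $h$ is a real vector on $\Sigma_3$ with $\sum h=0$, then $\|M_1h\|\le\lambda q_+\|h\|$ and $\|L_1h\|\le\lambda q_+\|h\|$.
\end{lemma}

\begin{proof}
Each row or column sum is a count from Lemma~\ref{lem:count} in which $(a,b,c)$ is a permutation of $(1,3,3)$, so it equals $q_+$ by \eqref{eq:disc}. For $t\neq0$ let $\Phi_t$ be the matrix $(\psi(t\langle x,y\rangle))_{x,y\in\Omega}$. By (b), the entry of $\Phi_t\Phi_t^*$ at $(x,x')$ is $\sum_y\psi(t\langle x-x',y\rangle)$, which is $5^{2m}$ if $x=x'$ and $0$ otherwise. So $\Phi_t$ has operator norm $5^m$, and every submatrix has norm at most $5^m$. By (a), $M_1(v,w)=\frac15\sum_t\psi(-t)\psi(t\langle v,w\rangle)$ and $L_1(u,v)=\frac15\sum_t\psi(t\langle u,v\rangle)$. In both sums the term $t=0$ is a constant matrix and annihilates $h$, and the four other terms together have norm at most $\frac45 5^m$. Finally $\lambda q_+=5^m+5\ge5^m$.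
\end{proof}

One block is not enough. We shall need $\lambda$ small, hence $m$ large, and then $q_-/q_+=(5^{m-1}-1)/(5^{m-1}+1)$ is close to $1$.

\subsection{Tensor powers}

For a matrix $M_1$ indexed by $I\times J$, the matrix $M_1^{\otimes D}$ is indexed by $I^D\times J^D$ and has entries $\prod_{i=1}^DM_1(x_i,y_i)$.

\begin{lemma}\label{lem:tensor}
Let $M_1$ be a real $\kappa\times\kappa$ matrix whose row and column sums all equal $q>0$, and suppose that $\|M_1h\|\le\lambda q\|h\|$ whenever $\sum h=0$, where $\lambda\le1$. Put $K=\kappa^D$ and $T=q^D$. Then for all real vectors $\phi,\theta$,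
\[
\Bigl|\phi^{\mathsf T}M_1^{\otimes D}\theta-\frac TK\Bigl(\sum\phi\Bigr)\Bigl(\sum\theta\Bigr)\Bigr|\le\lambda T\,\|\phi\|\,\|\theta\| .
\]
\end{lemma}

\begin{proof}
Let $\mathbf{1}$ be the all-ones vector. The row sums give $M_1\mathbf{1}=q\mathbf{1}$. The column sums give $\mathbf{1}^{\mathsf T}M_1h=q\,\mathbf{1}^{\mathsf T}h$, so $M_1$ maps $\mathbf{1}^\perp$ into $\mathbf{1}^\perp$. The singular value decomposition of this restriction yields orthonormal bases $(x_j)$ and $(y_j)$ of $\mathbb{R}^\kappa$ with $x_1=y_1=\kappa^{-1/2}\mathbf{1}$ and $M_1=\sum_js_jx_jy_j^{\mathsf T}$, where $s_1=q$ and $0\le s_j\le\lambda q$ for $j\ge2$. Therefore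
\[
M_1^{\otimes D}=\sum_{j_1,\dots,j_D}s_{j_1}\cdots s_{j_D}\,(x_{j_1}\otimes\cdots\otimes x_{j_D})(y_{j_1}\otimes\cdots\otimes y_{j_D})^{\mathsf T},
\]
and the tensor products form orthonormal bases of $\mathbb{R}^K$. The term $j_1=\dots=j_D=1$ is the constant matrix with entries $T/K$. The sum of the other terms has operator norm equal to its largest coefficient. In each of these coefficients some factor is at most $\lambda q$ and, since $\lambda\le1$, all factors are at most $q$; so the norm is at most $\lambda T$.
\end{proof}

The constant $\lambda$ does not depend on $D$. The exact equality of the row and column sums is what makes the constant vectors an exact singular pair, so that no error accumulates over the $D$ factors.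

\subsection{The host}

Let $D\ge1$, $V=\Omega^D$, $N=|V|$, $S_A=\Sigma_1^D$ and $S_B=\Sigma_3^D$. The sets $S_A,S_B$ are disjoint, closed under negation, do not contain $0$, and have size $K=\kappa^D$. Let $A_0$ (red) and $B_0$ (blue) be the sets of pairs $\{x,y\}\subseteq V$ with $x-y\in S_A$ and $x-y\in S_B$, respectively. The red and blue neighborhoods of $u$ are $u+S_A$ and $u+S_B$, and $|A_0|=|B_0|=NK/2$. Put
\[
n=NK=|A_0\cup B_0|,\qquad T=q_+^D,\qquad F=q_-^D .
\]
Since $q_+/\kappa=(5^{m-1}+1)/(5^m-1)\le\frac14$, we have $T/K\le4^{-D}$.

\begin{proposition}\label{prop:host}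
The host graph $(V,A_0\cup B_0)$ has the following properties.
\begin{itemize}
\item[(H1)] Each red edge lies in exactly $T$ good triangles and each blue edge in exactly $2T$. There are $nT/2$ good triangles.
\item[(H2)] There are at most $nF$ bad triangles.
\item[(H3)] For $u\in V$ and real functions $\phi$ on $u+S_A$ and $\theta$ on $u+S_B$,
\[
\Bigl|\sum_{(v,w):\,vw\in B_0}\phi(v)\theta(w)-\frac TK\Bigl(\sum\phi\Bigr)\Bigl(\sum\theta\Bigr)\Bigr|\le\lambda T\|\phi\|\|\theta\| .
\]
\item[(H4)] For $w\in V$ and real functions $\phi,\theta$ on $w+S_B$,
\[
\Bigl|\sum_{(u,v):\,uv\in A_0}\phi(u)\theta(v)-\frac TK\Bigl(\sum\phi\Bigr)\Bigl(\sum\theta\Bigr)\Bigr|\le\lambda T\|\phi\|\|\theta\| .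
\]
\end{itemize}
\end{proposition}

\begin{proof}
Let $u_1u_2$ be an edge, $x=u_1-u_2$, and write a third vertex as $u_1-y$. Let $a,b,c\in\{1,3\}$ encode the color of $u_1u_2$ and the colors prescribed for the edges from the third vertex to $u_1$ and to $u_2$. The conditions are $Q(y_i)=b$ and $Q(x_i-y_i)=c$ for each $i$, where $Q(x_i)=a$. The coordinates are independent, so by Lemma~\ref{lem:count} and \eqref{eq:disc} the number of third vertices is $T$ if $(a,b,c)$ is a permutation of $(1,3,3)$, and $F$ if it is $(1,1,1)$ or $(3,1,1)$. A red edge lies in good triangles of type $(1,3,3)$ only, and a blue edge in those of types $(3,1,3)$ and $(3,3,1)$. Each good triangle has one red edge, so their number is $|A_0|T$. This proves (H1). Counting triangles with exactly two red edges by their blue edge, and all-red triangles by any of their three edges, we find $\frac n2F+\frac n2\cdot\frac F3\le nF$ bad triangles. After translation by $-u$, the sum in (H3) is $\phi^{\mathsf T}M_1^{\otimes D}\theta$; after translation by $-w$, the sum in (H4) is $\phi^{\mathsf T}L_1^{\otimes D}\theta$. Lemmas~\ref{lem:block} and~\ref{lem:tensor}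 give both bounds.
\end{proof}

\section{Supersaturation of good triangles}\label{sec:super}

The proof of Lemma~\ref{lem:model} used that $X_u$ and $Y_w$ are disjoint subsets of the same set. In the host, $X_u\subseteq u+S_A$ and $Y_w\subseteq w+S_B$, and these two sets of size $K$ share only $T\le4^{-D}K$ points, so a single blue edge $uw$ gives no bound on $a_u+b_w$. Instead we count paths $v\,u\,w$ that a \emph{missing} blue edge $vw$ would close to a good triangle. Property (H3) at $u$ bounds their number from below in terms of $a_u$, and (H4) at $w$ bounds it from above in terms of $1-b_w$. The weights $1/b_u$ are the same as before; to keep them bounded we discard vertices of small blue degree.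

\begin{proposition}\label{prop:super}
Let $\delta>0$ and $\lambda\le\delta^2/8$. If $A'\subseteq A_0$, $B'\subseteq B_0$ and $|A'|+|B'|>(\frac12+\delta)n$, then $A'\cup B'$ contains more than $\frac{\delta^2}4\cdot\frac{nT}2$ good triangles.
\end{proposition}

\begin{proof}
Put $\eta=\delta^2/4$ and $\gamma=\delta/2$. We assume that $A'\cup B'$ contains $h\le\eta nT/2$ good triangles and show that $|A'|+|B'|\le(\frac12+\delta)n$. Let $X_u,Y_u$ be the neighborhoods of $u$ in $A'$ and $B'$, let $a_u=|X_u|/K$ and $b_u=|Y_u|/K$, both in $[0,1]$, and let $U=\{u:b_u\ge\gamma\}$.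

\emph{Lower bound at $u$.} Among the pairs $(v,w)\in X_u\times Y_u$ with $vw\in B_0$, let $t_u$ be the number with $vw\in B'$ and $m_u$ the number with $vw\notin B'$. By (H3) for the indicator functions of $X_u$ and $Y_u$,
\[
t_u+m_u\ge TKa_ub_u-\lambda TK\sqrt{a_ub_u}\ge TK(a_ub_u-\lambda).
\]
A good triangle inside $A'\cup B'$ is counted in $t_u$ exactly when $u$ is one of the two ends of its red edge, so $\sum_ut_u=2h\le\eta NKT$. Dividing by $TKb_u$ and summing over $u\in U$, where $1/b_u\le1/\gamma$, we get
\begin{equation}\label{eq:lower}
\sum_{u\in U}a_u\le\frac{\lambda N}\gamma+\frac{\eta N}\gamma+\frac1{TK}\sum_{u\in U}\frac{m_u}{b_u}.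
\end{equation}

\emph{Upper bound at $w$.} Group the triples $(u,v,w)$ counted by the $m_u$ according to $w$. Then $u\in Y_w$, the vertex $v$ lies in $(w+S_B)\setminus Y_w$, and $uv\in A'\subseteq A_0$. Hence
\[
\sum_{u\in U}\frac{m_u}{b_u}\le\sum_{w\in V}\ \sum_{(u,v):\,uv\in A_0}\phi_w(u)\theta_w(v),
\]
where $\phi_w$ and $\theta_w$ are the functions on $w+S_B$ given by $\phi_w(u)=1/b_u$ for $u\in Y_w\cap U$, $\phi_w(u)=0$ otherwise, and $\theta_w$ is the indicator of $(w+S_B)\setminus Y_w$. We have $\|\phi_w\|\le\sqrt K/\gamma$, $\|\theta_w\|\le\sqrt K$ and $\sum\theta_w=K(1-b_w)$. By (H4),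
\begin{equation}\label{eq:upper}
\frac1{TK}\sum_{u\in U}\frac{m_u}{b_u}\le\frac1K\sum_{w\in V}\ \sum_{u\in Y_w\cap U}\frac{1-b_w}{b_u}+\frac{\lambda N}\gamma .
\end{equation}

\emph{The main term.} Since $u\in Y_w$ if and only if $w\in Y_u$,
\[
\frac1K\sum_{w}\sum_{u\in Y_w\cap U}\frac1{b_u}=\frac1K\sum_{u\in U}\frac{|Y_u|}{b_u}=|U| .
\]
In the sum of $b_w/b_u$ keep only the terms with $w\in U$. These are indexed by the set $\mathcal E$ of ordered pairs $(u,w)\in U^2$ with $uw\in B'$, and pairing $(u,w)$ with $(w,u)$ shows by $x+1/x\ge2$ that they add up to at least $|\mathcal E|$. To count $\mathcal E$, take all pairs with $u\in U$, $w\in Y_u$ and remove those with $w\notin U$, of which there are at most $\sum_{w\notin U}|Y_w|\le\gamma KN$. Thus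
\[
\frac1K\sum_w\sum_{u\in Y_w\cap U}\frac{b_w}{b_u}\ge\frac{|\mathcal E|}K\ge\sum_{u\in U}b_u-\gamma N .
\]

\emph{Conclusion.} Inserting the last two displays into \eqref{eq:upper} and then \eqref{eq:upper} into \eqref{eq:lower} gives $\sum_{u\in U}(a_u+b_u-1)\le N(2\lambda/\gamma+\eta/\gamma+\gamma)$. For $u\notin U$ we have $a_u+b_u-1\le b_u<\gamma$. Therefore
\[
\sum_{u\in V}(a_u+b_u-1)\le N\Bigl(\frac{2\lambda}\gamma+\frac\eta\gamma+2\gamma\Bigr)\le N\Bigl(\frac\delta2+\frac\delta2+\delta\Bigr)=2\delta N,
\]
and $|A'|+|B'|=\frac K2\sum_u(a_u+b_u)\le\frac K2(1+2\delta)N=(\frac12+\delta)n$.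
\end{proof}

\section{Random sparsification}\label{sec:sparse}

A \emph{$k$-uniform hypergraph} $H$ consists of a finite vertex set $V(H)$ and a set of $k$-element subsets, the hyperedges; $e(H)$ is their number. For $S\subseteq V(H)$, $H[S]$ is formed by the hyperedges contained in $S$, and $S$ is \emph{independent} if there are none; $\mathcal I(H)$ is the family of independent sets. Let $\Delta_\ell(H)$ be the largest number of hyperedges containing a common set of $\ell$ vertices. A family $\mathcal F$ of subsets of $V(H)$ is \emph{increasing} if it contains every superset of each of its members.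

To bound the independent sets inside a random set, a union bound over all independent sets is too wasteful. The container theorem assigns to each independent set $I$ a small fingerprint $g(I)\subseteq I$ that determines a set $f(g(I))$, not in $\mathcal F$, containing the rest of $I$. The union bound then runs over fingerprints only.

\begin{theorem}[{Balogh--Morris--Samotij \cite[Theorem 2.2]{BMS}}]\label{thm:containers}
For every $k\in\mathbb{N}$ and $c,\eta>0$ there is $C>0$ such that the following holds. Let $H$ be a $k$-uniform hypergraph with $n$ vertices and $\mathcal F$ an increasing family of subsets of $V(H)$ with $|S|\ge\eta n$ and $e(H[S])\ge\eta\,e(H)$ for all $S\in\mathcal F$. Let $p\in(0,1)$ satisfy $\Delta_\ell(H)\le c\,p^{\ell-1}e(H)/n$ for $\ell=1,\dots,k$. Then there are a family $\mathcal S$ of subsets of $V(H)$ of size at most $Cpn$, a map $f$ from $\mathcal S$ to the subsets of $V(H)$ not in $\mathcal F$, and a map $g:\mathcal I(H)\to\mathcal S$, such that every independent set $I$ satisfies $g(I)\subseteq I$ and $I\setminus g(I)\subseteq f(g(I))$.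
\end{theorem}

We also use the Chernoff bounds: if $X$ is binomially distributed with mean $\mu$ and $t>0$, then
\begin{equation}\label{eq:chernoff}
\Pr[X\ge\mu+t]\le\exp\Bigl(-\frac{t^2}{2(\mu+t/3)}\Bigr),\qquad \Pr[X\le\mu-t]\le\exp\Bigl(-\frac{t^2}{2\mu}\Bigr).
\end{equation}
The first bound remains true if $\mu$ is replaced on both sides by any upper bound for the mean.

\begin{proposition}\label{prop:construct}
For every $\delta$ with $0<\delta\le1/20$ there is a graph $G_1$ with at least one edge and
\[
r(G_1)\ge2-\frac{\frac12+7\delta}{1-2\delta}.
\]
\end{proposition}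

\begin{proof}
The constants are chosen in the order $\delta$; $m$ and $C$; $\Lambda$; $D$. Fix $m\ge2$ with $\lambda=5^{2-m}\le\delta^2/8$; all limits are taken as $D\to\infty$.

\emph{Containers.} Let $H$ be the $3$-uniform hypergraph whose vertices are the $n$ edges of the host and whose hyperedges are the good triangles. By (H1), $e(H)/n=T/2$. Apply Theorem~\ref{thm:containers} with $k=3$, $c=4$, $\eta=\delta^2/4$, $p=T^{-1/2}\in(0,1)$, and with $\mathcal F$ the family of all sets of more than $(\frac12+\delta)n$ vertices of $H$. This family is increasing, its members have size at least $\eta n$, and Proposition~\ref{prop:super} gives $e(H[S])\ge\eta\,e(H)$ for $S\in\mathcal F$. The degree conditions hold: $\Delta_1(H)=2T=c\cdot T/2$ by (H1); $\Delta_2(H)\le1\le2\sqrt T=cp\cdot T/2$, because two edges of a triangle determine the third; and $\Delta_3(H)=1\le2=cp^2\cdot T/2$. The last condition forces $p$ to be of order at least $T^{-1/2}$, as in the heuristic of Section~\ref{sec:model}. The constant $C$ depends only on $k,c,\eta$, hence only on $\delta$ and not on $D$. Each set $f(S)$ has at most $(\frac12+\delta)n$ elements.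

\emph{The random set.} Choose $\Lambda\ge1/\delta$ with $(1+\ln\Lambda)/\Lambda\le\delta^2/8$, and put $\rho=\Lambda CT^{-1/2}$, which is less than $1$ for large $D$. Let $W\subseteq A_0\cup B_0$ contain each edge independently with probability $\rho$. Since $K\ge T\ge1$, we have $\rho n=\Lambda CNKT^{-1/2}\ge\Lambda CN\to\infty$. Fingerprints have size at most $Cpn=\rho n/\Lambda\le\delta\rho n$. We prove three statements.
\begin{itemize}
\item[(W1)] With probability $1-o(1)$, every $I\in\mathcal I(H)$ with $I\subseteq W$ has $|I|\le(\frac12+3\delta)\rho n$.
\item[(W2)] With probability $1-o(1)$, $|W\cap A_0|\ge(1-\delta)\rho n/2$ and $|W|\ge(1-\delta)\rho n$.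
\item[(W3)] For large $D$, with probability at least $\frac34$, $W$ contains at most $\frac\delta2\rho n$ bad triangles.
\end{itemize}

For (W1), suppose that $I\subseteq W$ is independent with $|I|>(\frac12+3\delta)\rho n$, and let $S=g(I)$. Then $S\subseteq W$, and $I\setminus S\subseteq(f(S)\setminus S)\cap W$ gives
\begin{equation}\label{eq:event}
|(f(S)\setminus S)\cap W|\ge\bigl(\tfrac12+2\delta\bigr)\rho n .
\end{equation}
For fixed $S\in\mathcal S$, the event $S\subseteq W$ and the event \eqref{eq:event} depend on disjoint sets of edges and are independent. The first has probability $\rho^{|S|}$. For the second, the mean of the left side is at most $\mu=(\frac12+\delta)\rho n$; with $t=\delta\rho n$ we have $\mu+t/3\le\rho n$, so \eqref{eq:chernoff} bounds its probability by $e^{-\delta^2\rho n/2}$. For $s\geq 1$ we have $\binom ns\rho^s\le(e\rho n/s)^s$. The logarithm $s(1+\ln(\rho n/s))$ of the right side has derivative $\ln(\rho n/s)\ge0$ for $0<s\le\rho n$, so every term with $s\le\rho n/\Lambda$, including $s=0$, is at most $(e\Lambda)^{\rho n/\Lambda}=e^{\rho n(1+\ln\Lambda)/\Lambda}\le e^{\delta^2\rho n/8}$.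 The probability that (W1) fails is therefore at most
\[
\sum_{s\le\rho n/\Lambda}\binom ns\rho^s\,e^{-\delta^2\rho n/2}\le\Bigl(\frac{\rho n}\Lambda+1\Bigr)e^{-3\delta^2\rho n/8}\to0 .
\]

For (W2), the variables $|W\cap A_0|$ and $|W|$ are binomial with means $\rho n/2$ and $\rho n$. The second bound in \eqref{eq:chernoff}, with $t$ equal to $\delta$ times the mean, shows that each inequality fails with probability at most $e^{-\delta^2\rho n/4}\to0$.

For (W3), by (H2) the expected number of bad triangles in $W$ is at most
\[
\rho^3nF=\rho n\cdot\Lambda^2C^2\,\frac FT=\rho n\cdot\Lambda^2C^2\Bigl(\frac{q_-}{q_+}\Bigr)^{D}.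
\]
Since $q_-<q_+$ and $\Lambda,C,m$ do not depend on $D$, this is at most $\frac\delta8\rho n$ for large $D$, and Markov's inequality gives (W3). This is the only place where $F/T\to0$ is used.

\emph{The graph.} Fix a large $D$ and a set $W$ with all three properties. Delete from $W$ one red edge of each bad triangle contained in $W$. Let $G_1$ be the graph on $V$ formed by the remaining edges, $A_1$ its set of red edges, and $e_1=e(G_1)$. At most $\frac\delta2\rho n$ edges were deleted, so (W2) gives $|A_1|\ge(\frac12-\delta)\rho n$ and $e_1\ge(1-2\delta)\rho n>0$. No triangle of $G_1$ has two edges in $A_1$, so $\alpha_1(G_1)\ge(\frac12-\delta)\rho n$. The edge set of a triangle-free subgraph of $G_1$ is an independent set of $H$ contained in $W$, so (W1) gives $\tau(G_1)\ge e_1-(\frac12+3\delta)\rho n$. Hence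
\[
\alpha_1(G_1)+2\tau(G_1)\ge2e_1-\bigl(\tfrac12+7\delta\bigr)\rho n ,
\]
and we divide by $e_1$ and use $\rho n/e_1\le1/(1-2\delta)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The upper bound was proved in Section~\ref{sec:upper}. The bound in Proposition~\ref{prop:construct} exceeds $1$, because $\frac12+7\delta<1-2\delta$ for $\delta<\frac1{18}$, and it tends to $\frac32$ as $\delta\to0$. Given $\epsilon>0$, choose $\delta\le\frac1{20}$ for which it exceeds $\frac32-\epsilon$, and apply Lemma~\ref{lem:reduce} to $G_1$.
\end{proof}

\section{The attainable pairs}\label{sec:region}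

For a triangular graph $G$ with an edge let $\pi(G)=(\alpha_1(G)/e(G),\tau(G)/e(G))\in\mathbb{Q}^2$, and let $\Pi$ be the set of all these points. Let $\mathcal R$ be the closed quadrilateral $\{(a,t):a\ge0,\ 0\le t\le\frac12,\ a+t\le1\}$, with vertices $(0,0)$, $(1,0)$, $(\frac12,\frac12)$, $(0,\frac12)$. Theorem~\ref{thm:region} asserts that $\Pi$ is the set of rational points in the interior of $\mathcal R$. We approach the four vertices by explicit families and fill the interior by disjoint unions.

\begin{proof}[Proof of Theorem~\ref{thm:region}]
\emph{$\Pi$ lies in the interior of $\mathcal R$.} A triangular graph with an edge contains a triangle, so $\tau>0$, and a single edge is triangle independent, so $\alpha_1>0$. Lemma~\ref{lem:strict} gives $\tau<e/2$ and $\alpha_1+\tau<e$. (This step needs triangularity: a triangle-free graph would give the vertex $(1,0)$.)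

\emph{Each vertex of $\mathcal R$ is a limit of points of $\Pi$.} By Examples~\ref{ex:Kn} and~\ref{ex:K1nn}, $\pi(K_n)\to(0,\frac12)$ and $\pi(K_{1,n,n})\to(1,0)$. For $(0,0)$, let $j\ge2$ and join every vertex of $K_j$ to every vertex of an independent set $J$ of $j^2$ further vertices. This graph is triangular and has at least $j^3$ edges. Deleting the edges of $K_j$ leaves a bipartite graph, so $\tau\le\binom j2$. Two edges at a vertex of $J$ lie in a triangle, so a triangle independent set has at most one edge at each vertex of $J$, and $\alpha_1\le j^2+\binom j2$. Both ratios tend to $0$ as $j\to\infty$. For $(\frac12,\frac12)$, take triangular graphs with $r\to\frac32$ from Theorem~\ref{thm:main}. From $\alpha_1+\tau\le e$ we get $r-1\le\tau/e<\frac12$, so $\tau/e\to\frac12$ and $\alpha_1/e=r-2\tau/e\to\frac12$.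

\emph{$\Pi$ is closed under convex combinations with rational weights.} The parameters $\alpha_1,\tau,e$ are additive over disjoint unions, and a disjoint union of triangular graphs is triangular. Let $G_1,\dots,G_\ell$ be triangular graphs with an edge, and let $w_1,\dots,w_\ell\ge0$ be rationals with sum $1$. Choose a positive integer $z$ such that all $n_i=zw_i/e(G_i)$ are integers. The disjoint union $G$ of $n_i$ copies of $G_i$, $1\le i\le\ell$, has $z$ edges, and $\pi(G)=\sum_in_ie(G_i)\pi(G_i)/z=\sum_iw_i\pi(G_i)$.

\emph{Every rational interior point $x$ of $\mathcal R$ lies in $\Pi$.} Choose $\beta>0$ such that $\mathcal R$ contains the closed disk of radius $\beta$ about $x$. Let $y_1,\dots,y_4$ be the vertices of $\mathcal R$, and choose $x_i\in\Pi$ with $\|x_i-y_i\|<\beta$. Suppose that $x$ is not in the convex hull of the $x_i$. Then a line separates $x$ from this hull: there is a unit vector $\nu$ with $\nu\cdot x_i<\nu\cdot x$ for all $i$. Hence $\nu\cdot y_i<\nu\cdot x+\beta$ for all $i$, and so $\nu\cdot y<\nu\cdot x+\beta$ for all $y\in\mathcal R$. This fails for $y=x+\beta\nu\in\mathcal R$. So $x$ is in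 the convex hull, and by Carath\'eodory's theorem it is a convex combination of an affinely independent subset of $\{x_1,\dots,x_4\}$. The weights are the unique solution of a linear system with rational coefficients, so they are rational, and $x\in\Pi$ by the previous step.

\emph{The supremum.} Let $s\ge0$. The linear function $a+st$ attains its maximum over $\mathcal R$ at a vertex, and this maximum is $\max\{0,1,\frac{1+s}2,\frac s2\}=\max\{1,\frac{1+s}2\}$. The vertices are limits of points of $\Pi\subseteq\mathcal R$, so this is also the supremum over $\Pi$. It is not attained, because at an interior point of $\mathcal R$ the coordinate $a$, and with it $a+st$, can be increased without leaving $\mathcal R$.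
\end{proof}

\begin{thebibliography}{9}

\bibitem{BMS}
Balogh, Morris and Samotij, \emph{Independent sets in hypergraphs}, J. Amer. Math. Soc. 28 (2015).

\bibitem{Puleo}
Gregory J. Puleo, \emph{Graphs with $\alpha_1$ and $\tau_1$ both large}, arXiv:1705.04745 (2017).

\end{thebibliography}
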